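# The connecting map in the $Q_n$-homology of real Grassmannians

## 1. Does $\delta$ vanish? A guess, tested on projective spaces

Fix $n\ge 1$, put $F=\mathbb Z/2$ and $N=2^{n+1}$. All cohomology has coefficients in $F$. For $1\le d\le m$ let $\operatorname{Gr}_d(\mathbb R^m)$ be the Grassmannian of $d$-planes in $\mathbb R^m$, and let $C_d(\mathbb R^m)$ be the cofiber of the standard inclusion $i:\operatorname{Gr}_d(\mathbb R^{m-1})\hookrightarrow\operatorname{Gr}_d(\mathbb R^m)$.

Milnor's primitive $Q_n$ is an element of degree $N-1$ of the mod 2 Steenrod algebra. We use three textbook facts: it satisfies $Q_n^2=0$; being primitive, it acts on cohomology rings as a derivation; and $Q_nx=x^{N}$ for a class $x$ of degree one. (For example $Q_1=Sq^3+Sq^2Sq^1$, and $Q_1x=Sq^2(x^2)=x^4$.)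

**Definition.** The $Q_n$-homology of a space $X$ is $H^*(X;Q_n)=\ker Q_n/\operatorname{im}Q_n$, computed on $H^*(X)$. For a based space one uses reduced cohomology and writes $\widetilde H^*(X;Q_n)$.

The map $i^*$ is surjective, so there is a short exact sequence, compatible with $Q_n$,
$$0\to \widetilde H^*(C_d(\mathbb R^m))\to H^*(\operatorname{Gr}_d(\mathbb R^m))\xrightarrow{\,i^*\,} H^*(\operatorname{Gr}_d(\mathbb R^{m-1}))\to 0,\tag{1}$$
and hence a long exact sequence in $Q_n$-homology with connecting map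
$$\delta: H^*(\operatorname{Gr}_d(\mathbb R^{m-1});Q_n)\to\widetilde H^{*+N-1}(C_d(\mathbb R^m);Q_n).$$
To compute $\delta$ on a cycle, lift it to $H^*(\operatorname{Gr}_d(\mathbb R^m))$ and apply $Q_n$; the result lies in the subcomplex. Let $k_n^\delta(d,m)$ be the dimension of the image of $\delta$. How large is it?

Every cohomology class of the small Grassmannian extends to the large one. So one first guesses that every $Q_n$-cycle extends to a $Q_n$-cycle, that is, $\delta=0$. Test this for $d=1$. Here (1) is the sequence of $\mathbb RP^{m-2}\subset\mathbb RP^{m-1}$ with cofiber $S^{m-1}$. On $F[x]/x^m$ we have $Q_nx^k=k\,x^{k+N-1}$. A class $x^k$ with $k\le m-2$ can have nonzero image only if $k+N-1=m-1$, and then $\delta(x^k)=k\,x^{m-1}$ with $k=m-N$. So $\delta=0$ if $m\le N$ or if $m$ is even, but $\delta\ne0$ if $m>N$ is odd. The guess is wrong exactly for $m=N-1+2l$ with $l>0$.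

In those cases the image is all of $\widetilde H^*(S^{m-1};Q_n)=F$, so a second guess is that for odd $m>N$ the map $\delta$ is onto. In Section 4 we test this for $N=4$, $m=5$ by hand: it holds for $d=2$ and fails for $d=3$, where the target has dimension $2$ and $\delta$ has rank $1$. The true answer is as follows; the formula in part 1 is posed as a conjecture in Nicholas J. Kuhn and Christopher J. R. Lloyd, "Computing the Morava K-theory of real Grassmanians using chromatic fixed point theory", arXiv:2111.08812 (2021). Binomial coefficients $\binom ab$ with $b<0$ or $b>a$ are zero. Put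
$$R^{(l)}(z)=(1+z)^{N-2}(1+z^2)^l,\qquad R^{(l)}_d=\sum_i\binom{N-2}{d-2i}\binom li=\text{coefficient of }z^d.$$

**Theorem 1.**

1. If $m=N-1+2l$ with $l>0$, then
$$k_n^\delta(d,m)=R^{(l-1)}_{d-1}=\sum_{i\ge0}\binom{2^{n+1}-2}{d-1-2i}\binom{l-1}{i}.$$
Under the isomorphism $\widetilde H^*(C_d(\mathbb R^m))\cong(H^*(\operatorname{Gr}_{d-1}(\mathbb R^{m-1})),\,Q_n+p_{N-1})$ of Section 4, $\operatorname{im}\delta$ is the image of multiplication by $w_{d-1}$ from $H^*(\operatorname{Gr}_{d-1}(\mathbb R^{m-1});Q_n)$.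
2. For all other $m$ (that is, $m\le N$, or $m>N$ even), $\delta=0$.
3. $\dim H^*(\operatorname{Gr}_d(\mathbb R^m);Q_n)=\sum_i\binom{N-\epsilon}{d-2i}\binom li$ for $m=N-\epsilon+2l$, $\epsilon\in\{0,1\}$, $l\ge0$.
4. $\dim\widetilde H^*(C_d(\mathbb R^m);Q_n)=\sum_i\binom{N-2}{d-1-2i}\binom li$ for $m=N-1+2l$, $l\ge1$, and $=\sum_i\binom{N-1}{d-1-2i}\binom li$ for $m=N+2l$, $l\ge0$.

## 2. Symmetric polynomials modulo high exponents

The purpose of this section is a basis of $H^*(\operatorname{Gr}_d(\mathbb R^m))$ that makes all the maps combinatorial.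

Let $S_d=F[x_1,\dots,x_d]^{\Sigma_d}=H^*(BO(d))$, with elementary symmetric polynomials $w_k$, complete symmetric polynomials $h_k$, and power sums $p_k=\sum_ix_i^k$ (so $p_0=d$, and $p_k=0$ on zero variables). We put $w_0=1$. Let $a_d=\prod_{i<j}(x_i+x_j)$.

**Definition.** For $v\in\mathbb N^d$ put $\alpha_v=\sum_{\pi\in\Sigma_d}\prod_ix_{\pi(i)}^{v_i}$ and $[v]=\alpha_v/a_d$. For a $d$-subset $K\subset\mathbb N$, listed in any order, this defines $[K]$, the mod 2 Schur polynomial.

The polynomial $\alpha_v$ does not change when $v$ is permuted, and it is $0$ if $v$ has a repeated entry, since then the terms cancel in pairs. Otherwise it is the mod 2 reduction of the determinant of $(x_i^{v_j})$, hence divisible by $a_d$, the reduction of the Vandermonde determinant. The $[K]$ form a basis of $S_d$. Indeed, lift $s\in S_d$ to a symmetric polynomial over $\mathbb Z$ and multiply it by the Vandermonde determinant; the result is antisymmetric, so it is an integer combination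 of alternants with distinct exponents. Reducing mod 2, $a_ds$ is a combination of the $\alpha_K$. Distinct $\alpha_K$ have disjoint sets of monomials, so they are independent.

For example, when $d=2$: $[\{0,1\}]=1$, $[\{0,2\}]=(x_1^2+x_2^2)/(x_1+x_2)=w_1$, $[\{1,2\}]=w_2$. In general $[\{0,\dots,d-1\}]=1$ and $[\{1,\dots,d\}]=w_d$.

Put
$$I_{d,m}=\operatorname{span}\{[K]:\max K\ge m\}=\{s\in S_d:\text{every monomial of }a_ds\text{ has an exponent}\ge m\}.$$
The descriptions agree because distinct $\alpha_K$ have disjoint sets of monomials. The second one shows that $I_{d,m}$ is an ideal. If $d>m$, it is all of $S_d$.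

By Borel's theorem, $H^*(BO(d))\to H^*(\operatorname{Gr}_d(\mathbb R^m))$ is onto with kernel $(h_j:j>m-d)$, and $\dim H^*(\operatorname{Gr}_d(\mathbb R^m))=\binom md$. By the classical bialternant formula, $h_j=[\{j+d-1,d-2,\dots,0\}]$, which lies in $I_{d,m}$ for $j>m-d$. Since $S_d/I_{d,m}$ has the basis $[K]$ with $K\subset\{0,\dots,m-1\}$, its dimension is $\binom md$ too. Therefore
$$\mathcal H_m(d):=H^*(\operatorname{Gr}_d(\mathbb R^m))=S_d/I_{d,m},\qquad\text{basis }[K],\ K\subset\{0,\dots,m-1\},\ |K|=d .$$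
The map $i^*$ is the projection $\mathrm{res}:\mathcal H_m(d)\to\mathcal H_{m-1}(d)$, because the tautological bundle restricts to the tautological bundle. We set $S_0=F$, $S_d=0$ for $d<0$, and $\mathcal H_m(d)=0$ for $d<0$ or $d>m$.

## 3. $Q_n$ on Schur polynomials, and a twisted differential

Write $Q=Q_n$, the derivation of $F[x_1,\dots,x_d]$ with $Qx_i=x_i^N$. It commutes with permutations, so it acts on $S_d$. Put
$$c_d=Q(a_d)/a_d=\sum_{i<j}(x_i+x_j)^{N-1}\in S_d,\qquad Ds=a_d^{-1}Q(a_ds).$$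
The formula for $c_d$ holds because $Q(x_i+x_j)=(x_i+x_j)^N$. From $Q(a_ds)=Q(a_d)s+a_dQs$ we get
$$Q=D+c_d .\tag{2}$$
Let $\varepsilon_i$ be the $i$th unit vector and $K=(k_1,\dots,k_d)$. Since $Q$ and multiplication by $p_k$ commute with permutations,
$$D[K]=\sum_ik_i\,[K+(N-1)\varepsilon_i],\qquad p_k[K]=\sum_i[K+k\varepsilon_i].\tag{3}$$
By (3), $D$ preserves $I_{d,m}$, since raising exponents keeps an exponent that is at least $m$; and so does multiplication by $c_d$. Hence $Q$ acts on $\mathcal H_m(d)$.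

**Lemma 2.** For $m\le N$, $Q=0$ on $\mathcal H_m(d)$.

*Proof.* Let $K\subset\{0,\dots,m-1\}$. A term $k_i[K+(N-1)\varepsilon_i]$ can be nonzero in $\mathcal H_m(d)$ only if $k_i+N-1\le m-1\le N-1$, so $k_i=0$, and then its coefficient vanishes. So $D=0$ on $\mathcal H_m(d)$. By (2), in $\mathcal H_m(d)$, $c_d=c_d\cdot1=Q(1)+D(1)=0$. Hence $Q=D+c_d=0$. $\square$

**Definition.** $Q's=Qs+p_{N-1}s$.

Since $Qp_{N-1}=(N-1)p_{2N-2}=p_{N-1}^2$, we have $Q'^2s=(Qp_{N-1})s+p_{N-1}^2s=0$. So $Q'$ is a second differential on $\mathcal H_m(d)$. Let $H_m(d)$ and $H_m'(d)$ be the homologies of $\mathcal H_m(d)$ under $Q$ and $Q'$, and put $H_m(z)=\sum_d\dim H_m(d)z^d$, $H'_m(z)=\sum_d\dim H'_m(d)z^d$. For example, on $\mathcal H_4(1)=F[x]/x^4$ with $N=4$ we have $Q=0$, while $Q'1=x^3$ and $Q'x^k=0$ for $k\ge1$. So $H_4(1)$ has dimension $4$ and $H'_4(1)$ has basis $x,x^2$.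

## 4. The cofiber is a smaller Grassmannian with differential $Q'$

**Definition.** For $v\in F[x]$ and $s\in S_{d-1}$ put
$$v\wedge s=\sum_{i=1}^d\frac{v(x_i)\,s(x_{\hat\imath})}{\prod_{j\ne i}(x_i+x_j)},$$
where $x_{\hat\imath}$ denotes the variables other than $x_i$.

Since $a_d=a_{d-1}(x_{\hat\imath})\prod_{j\ne i}(x_i+x_j)$ and $\alpha_{K\cup\{k\}}=\sum_ix_i^k\alpha_K(x_{\hat\imath})$, we get $x^k\wedge[K]=[K\cup\{k\}]$, to be read as $0$ if $k\in K$. So $v\wedge s\in S_d$, and
$$x^k\wedge S_{d-1}\subset I_{d,m}\quad\text{for }k\ge m.\tag{4}$$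

To differentiate a wedge, put $u=x_i+x_j$. Then $Q(1/u)=Q(u)/u^2=u^{N-1}/u$, and $u^{N-1}=\sum_{k=0}^{N-1}x_i^kx_j^{N-1-k}$ because all $\binom{N-1}k$ are odd. Summing over $j\ne i$,
$$Q(v\wedge s)=(Qv)\wedge s+v\wedge Qs+\sum_{k=0}^{N-1}(x^kv)\wedge(p_{N-1-k}s).\tag{5}$$
Also $p_{N-1}=x_i^{N-1}+p_{N-1}(x_{\hat\imath})$ gives
$$p_{N-1}(v\wedge s)=(x^{N-1}v)\wedge s+v\wedge(p_{N-1}s).\tag{6}$$

Define
$$t:\mathcal H_{m-1}(d-1)\to\mathcal H_m(d),\qquad t(s)=x^{m-1}\wedge s,\qquad [K]\mapsto[K\cup\{m-1\}].$$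
It is well defined: if $\max K\ge m-1$, then $x^{m-1}\wedge[K]$ is $0$ (when $m-1\in K$) or lies in $I_{d,m}$. It is injective, and its image, spanned by the $[K]$ with $m-1\in K$, is $\ker(\mathrm{res})$. Put $v=x^{m-1}$ in (5). Here $Qv=(m-1)x^{m+N-2}$, so by (4) the first term vanishes in $\mathcal H_m(d)$, and so do the terms of the sum with $k\ge1$. What remains is $t(Qs)+t(p_{N-1}s)$. By (6) and (4), $p_{N-1}t=tp_{N-1}$. So
$$Qt=tQ',\qquad Q't=tQ.\tag{7}$$

Hence $\widetilde H^*(C_d(\mathbb R^m))=\ker(\mathrm{res})\cong(\mathcal H_{m-1}(d-1),Q')$, up to a shift of degree, and the map $\delta$ of Section 1 becomes a map $\delta_m:H_{m-1}(d)\to H'_{m-1}(d-1)$: lift a cycle $a$ to $\tilde a\in\mathcal H_m(d)$, write $Q\tilde a=t(g)$, and take the class of $g$.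

**Testing the second guess at $N=4$, $m=5$.** By Lemma 2, $Q=0$ on $\mathcal H_4(d)$, so every element is a cycle, and $Q'=p_3$ there. By (3), $p_3$ replaces $0$ by $3$ in $K$ when $0\in K\not\ni3$, and kills the other $[K]$.

Take $d=2$. The target $H'_4(1)$ has basis $x,x^2$. In $\mathcal H_5(2)$,
$$Qw_1=p_4[(0,1)]=[(4,1)]+[(0,5)]=[\{1,4\}]=t(x),\qquad Qw_2=p_3w_2=[(4,2)]+[(1,5)]=[\{2,4\}]=t(x^2).$$
So $\delta(w_1)=x$, $\delta(w_2)=x^2$, and $\delta$ is onto.

Take $d=3$. The target $H_4'(2)$ has basis $[\{1,2\}],[\{0,3\}]$, and $[\{1,3\}]=Q'[\{0,1\}]$, $[\{2,3\}]=Q'[\{0,2\}]$ are boundaries. The source $\mathcal H_4(3)$ has basis $1,w_1,w_2,w_3$. We have $Q1=0$, and in $\mathcal H_5(3)$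
$$Qw_1=p_4[(0,1,2)]=[\{1,2,4\}]=t[\{1,2\}],\qquad Qw_3=p_3[(1,2,3)]=[\{2,3,4\}]=t[\{2,3\}].$$
Finally $Qw_2\in\ker(\mathrm{res})$ has degree $5$. As $[K]$ has degree $\sum_ik_i-3$, the only basis element of that degree with $4\in K$ is $[\{1,3,4\}]=t[\{1,3\}]$. So $\delta(w_2)=0$ whether or not $Qw_2$ vanishes, and $\operatorname{im}\delta$ is spanned by $[\{1,2\}]$: rank $1$ in a space of dimension $2$. The second guess fails.

In both cases the image consists of multiples of a Stiefel–Whitney class: $x=w_1\cdot1$ and $x^2=w_1\cdot x$ for $d=2$, and $[\{1,2\}]=w_2\cdot1$ for $d=3$. This is the pattern of part 1 of the theorem, $\operatorname{im}\delta=w_{d-1}\cdot H_{m-1}(d-1)$.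

## 5. Four exact sequences and two operators that interchange $Q$ and $Q'$

The map $t$ adds the largest index. There are two analogous maps at the other end, the index $0$.

Let $w:\mathcal H_{m-1}(d)\to\mathcal H_m(d)$, $s\mapsto x_1\cdots x_d\,s$, so $[K]\mapsto[K+1]$ (every entry raised by $1$). Since $Q(x_1\cdots x_d)=p_{N-1}x_1\cdots x_d$,
$$Qw=wQ',\qquad Q'w=wQ.\tag{8}$$

Let $\rho:\mathcal H_m(d)\to\mathcal H_{m-1}(d-1)$, $s\mapsto s(x_1,\dots,x_{d-1},0)$. Setting $x_d=0$ turns $a_d$ into $a_{d-1}x_1\cdots x_{d-1}$, and turns $\alpha_K$ into $\alpha_{K\setminus0}$ if $0\in K$ and into $0$ otherwise. So $[K]\mapsto[(K\setminus0)-1]$ if $0\in K$, and $[K]\mapsto0$ otherwise; in particular $\rho$ is well defined on the quotients and onto. It commutes with $Q$, because $Qx_d=x_d^N$ vanishes at $x_d=0$, and with $p_{N-1}$, hence with $Q'$. Its kernel, spanned by the $[K]$ with $0\notin K$, is the image of the injective map $w$.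

So we have four short exact sequences of complexes, with the connecting maps on the right:

* $(T)_m$: $(\mathcal H_{m-1}(d-1),Q')\xrightarrow{t}(\mathcal H_m(d),Q)\xrightarrow{\mathrm{res}}(\mathcal H_{m-1}(d),Q)$; $\ \delta_m:H_{m-1}(d)\to H'_{m-1}(d-1)$.
* $(T')_m$: $(\mathcal H_{m-1}(d-1),Q)\xrightarrow{t}(\mathcal H_m(d),Q')\xrightarrow{\mathrm{res}}(\mathcal H_{m-1}(d),Q')$; $\ \delta'_m:H'_{m-1}(d)\to H_{m-1}(d-1)$.
* $(B)_m$: $(\mathcal H_{m-1}(d),Q')\xrightarrow{w}(\mathcal H_m(d),Q)\xrightarrow{\rho}(\mathcal H_{m-1}(d-1),Q)$; $\ \beta_m:H_{m-1}(d-1)\to H'_{m-1}(d)$.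
* $(B')_m$: $(\mathcal H_{m-1}(d),Q)\xrightarrow{w}(\mathcal H_m(d),Q')\xrightarrow{\rho}(\mathcal H_{m-1}(d-1),Q')$; $\ \beta'_m:H'_{m-1}(d-1)\to H_{m-1}(d)$.

For a short exact sequence of complexes $0\to A\to B\to C\to0$ with connecting map $\partial:H(C)\to H(A)$, exactness says that $H(A)\to H(B)$ has kernel $\operatorname{im}\partial$ and $H(B)\to H(C)$ has image $\ker\partial$. Hence
$$\dim H(B)=\dim H(A)+\dim H(C)-2\operatorname{rank}\partial.\tag{9}$$

On basis elements, with each map at its appropriate level, one checks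
$$\mathrm{res}\,w=w\,\mathrm{res},\quad\rho\,t=t\,\rho,\quad t\,w=w\,t,\quad\mathrm{res}\,\rho=\rho\,\mathrm{res}.\tag{10}$$
The first two composites, seen as self-maps of $\mathcal H_m(d)$ with $m\ge 1$, are
$$W=w\circ\mathrm{res}=\mathrm{res}\circ w,\qquad\overline W=t\circ\rho=\rho\circ t .$$
Explicitly, $W$ is multiplication by $w_d$: $[K]\mapsto[K+1]$, or $0$ if $m-1\in K$. And $\overline W[K]=[((K\setminus0)-1)\cup\{m-1\}]$ if $0\in K$, and $0$ otherwise. For the third identity, both composites send $[K]\in\mathcal H_{m-1}(d-1)$ to $[(K+1)\cup\{m\}]$. The fourth only says that setting a variable to $0$ is compatible with the projections.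

By (7) and (8), $W$ and $\overline W$ satisfy $Q'W=WQ$, $QW=WQ'$, and the same for $\overline W$. So each induces maps $H_m(d)\to H'_m(d)$ and $H'_m(d)\to H_m(d)$. Since $\mathrm{res}\,t=0$,
$$W\overline W=w\,\mathrm{res}\,t\,\rho=0.\tag{11}$$

## 6. A pairing for which $Q$ is adjoint to $Q+m\,p_{N-1}$

Define a symmetric perfect pairing on $\mathcal H_m(d)$ by $\langle[K],[L]\rangle_m=1$ if $L=K^\vee:=\{m-1-k:k\in K\}$, and $0$ otherwise. For $d=1$ this is $\langle x^a,x^b\rangle_m=1$ iff $a+b=m-1$.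

**(a) Multiplication by $\sigma\in S_d$ is self-adjoint.** Write $\sigma=\sum_c\sigma_cx^c$. By symmetry of $\sigma$, $\sigma\alpha_K=\sum_c\sigma_c\alpha_{K+c}$. So $\langle\sigma[K],[L]\rangle$ is the sum of $\sigma_c$ over those $c$ for which $K+c$ is a rearrangement of $L^\vee$. These $c$ correspond to permutations $\pi$ by $c(\pi)_i=m-1-l_{\pi(i)}-k_i$, with $\sigma_c=0$ if $c$ has a negative entry. So $\langle\sigma[K],[L]\rangle=\sum_\pi\sigma_{c(\pi)}$. If we exchange $K,L$ and replace $\pi$ by $\pi^{-1}$, the vector $c(\pi)$ has its entries permuted, and $\sigma_c$ does not change under this.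

**(b) $\langle Qa,b\rangle=\langle a,(Q+m\,p_{N-1})b\rangle$.** By (2) and (a) it suffices to treat $D$. Suppose $K+(N-1)\varepsilon_i$ is a rearrangement of $L^\vee$, with $k_i+N-1=m-1-l_j$. Then the other entries of $K$ are the $m-1-l_{j'}$ with $j'\ne j$, and $l_j+N-1=m-1-k_i$. So $L+(N-1)\varepsilon_j$ is a rearrangement of $K^\vee$. By symmetry, $i\mapsto j$ is a bijection between the terms of $\langle D[K],[L]\rangle$, which have coefficients $k_i$, and those of $\langle[K],D[L]\rangle$, which have coefficients $l_j$. Moreover $l_j=m-N-k_i\equiv m+k_i$ mod 2. Since $p_{N-1}[K]$ has the same terms as $D[K]$ with coefficients $1$, we get $\langle[K],D[L]\rangle=\langle D[K],[L]\rangle+m\langle p_{N-1}[K],[L]\rangle$. As $p_{N-1}$ is self-adjoint, $D^*=D+m\,p_{N-1}$.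

If $q$ has adjoint $q^*$ for a perfect pairing, then $\ker q^*=(\operatorname{im}q)^\perp$ and $\operatorname{im}q^*=(\ker q)^\perp$, so there is an induced perfect pairing between $\ker q/\operatorname{im}q$ and $\ker q^*/\operatorname{im}q^*$. Therefore:

* for $m$ even, $Q^*=Q$ and $Q'^*=Q'$, and we get perfect pairings on $H_m(d)$ and on $H'_m(d)$;
* for $m$ odd, $Q^*=Q'$, and we get a perfect pairing $H_m(d)\times H'_m(d)\to F$; in particular $H_m(z)=H'_m(z)$.

**(c) $W$ and $\overline W$ are self-adjoint.** On bases,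
$$\langle\mathrm{res}\,a,b\rangle_{m-1}=\langle a,wb\rangle_m,\qquad\langle ta,b\rangle_m=\langle a,\rho b\rangle_{m-1}.\tag{12}$$
For the first, with $a=[K]$ and $b=[L]$, both sides are $1$ exactly when $K=\{m-2-l:l\in L\}$. For the second, both are $1$ exactly when $L=\{0\}\cup\{m-1-k:k\in K\}$. So $\langle Wa,b\rangle_m=\langle\mathrm{res}\,wa,b\rangle_m=\langle wa,wb\rangle_{m+1}$ and $\langle\overline Wa,b\rangle_m=\langle t\rho a,b\rangle_m=\langle\rho a,\rho b\rangle_{m-1}$ are symmetric in $a,b$.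

**(d) Adjoint connecting maps.** We claim:

* for $\mu$ odd, $\delta_\mu$ and $\beta'_\mu$ are adjoint, and $\delta'_\mu$ and $\beta_\mu$ are adjoint;
* for $m$ even, $\delta'_m:H'_{m-1}(d)\to H_{m-1}(d-1)$ and $\beta'_m:H'_{m-1}(d-1)\to H_{m-1}(d)$ are adjoint, so they have equal rank.

In each case the differential $q$ of the middle term of the $T$-type sequence is adjoint to the differential $q^*$ of the middle term of the $B$-type sequence: $Q^*=Q'$ and $Q'^*=Q$ at odd level, $Q'^*=Q'$ at even level. Let $a$ be a cycle in the quotient term of the $T$-type sequence, with lift $\tilde a$ and $q\tilde a=t(g)$. Let $b$ be a cycle in the quotient term of the $B$-type sequence, with lift $\tilde b$ and $q^*\tilde b=w(e)$. Then $g$ and $e$ represent the images of $a$ and $b$ under the connecting maps, and by (12)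
$$\langle g,b\rangle=\langle g,\rho\tilde b\rangle=\langle tg,\tilde b\rangle=\langle q\tilde a,\tilde b\rangle=\langle\tilde a,q^*\tilde b\rangle=\langle\tilde a,we\rangle=\langle\mathrm{res}\,\tilde a,e\rangle=\langle a,e\rangle.$$
The outer pairings descend to the perfect pairings on homology: at level $\mu-1$ (even) they pair $H'$ with $H'$ and $H$ with $H$; at level $m-1$ (odd) they pair $H$ with $H'$.

## 7. What must be known at an even level

Suppose we try to run up the levels with (9) alone. Each step needs the rank of a connecting map, and the dimensions on the two sides do not determine it. The formal identities do give an upper bound. If $\delta_\mu(\alpha)$ is represented by $g$ with $t(g)=Q\tilde a$, then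
$$\overline Wg=\rho\,t(g)=\rho\,Q\tilde a=Q\,\rho(\tilde a)\ \text{ is exact, so }\ \operatorname{im}\delta_\mu\subset\ker\overline W.\tag{13}$$
To use this one must know $\ker\overline W$, so the induction should carry the images of $W$ and $\overline W$ along with the dimensions. To show that the upper bound is attained one needs explicit cycles (Section 8). And a lower bound for the homology at even levels has to come from a different source (Section 10).

For even $M=N+2(l-1)$, $l\ge1$, write $R=R^{(l-1)}$ and consider the following statements, for all $d$.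

* **(E1)** $H_M(z)=(1+z)^2R$.
* **(E2)** $H'_M(z)=(1+z^2)R$.
* **(E3)** In $H'_M(d)$: $\dim WH_M(d)=R_d$ and $\dim\overline WH_M(d)=R_{d-2}$.
* **(E4)** $WH_M(d)\cap\overline WH_M(d)=0$.

**Consequence.** *Assume* (E1)–(E4). *Then, as maps $H'_M(d)\to H_M(d)$,*
$$\ker(W|_{H'_M})=(WH_M)^\perp=\overline WH_M,\qquad\ker(\overline W|_{H'_M})=(\overline WH_M)^\perp=WH_M.\tag{14}$$
Indeed $\langle Wa,\overline Wb\rangle=\langle a,W\overline Wb\rangle=0$ by (c) and (11), and by (E2), (E3) the dimensions of $WH_M(d)$ and $\overline WH_M(d)$ add up to $R_d+R_{d-2}=\dim H'_M(d)$. As the pairing on $H'_M(d)$ is perfect, the two subspaces are each other's annihilators. And $Wb=0$ in $H_M$ iff $\langle Wb,a\rangle=\langle b,Wa\rangle=0$ for all $a\in H_M$, because the pairing on $H_M$ is perfect; the same holds for $\overline W$.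

**Base case $M=N$.** Here $R=(1+z)^{N-2}$. By Lemma 2, $Q=0$, so $H_N(d)=\mathcal H_N(d)$ and $H_N(z)=(1+z)^N$: this is (E1). The differential $Q'=p_{N-1}$ replaces $0$ by $N-1$ in $K$ when $0\in K\not\ni N-1$ and kills the other $[K]$. So $H'_N$ has as basis the $[K]$ with $K\cap\{0,N-1\}$ equal to $\emptyset$ or $\{0,N-1\}$, which gives (E2). The elements $W[K]=[K+1]$, with $N-1\notin K$, are the $[L]$ with $L\subset\{1,\dots,N-1\}$. Those with $N-1\in L$ are boundaries, as $0\notin L$. So $WH_N(d)$ has basis the $[L]$ with $L\subset\{1,\dots,N-2\}$, of which there are $\binom{N-2}d=R_d$. The elements $\overline W[K]$ with $0\in K$ are the $[L\cup\{N-1\}]$ with $L\subset\{0,\dots,N-2\}$. Those with $0\notin L$ are boundaries. So $\overline WH_N(d)$ has basis the $[\{0,N-1\}\cup K']$ with $K'\subset\{1,\dots,N-2\}$, of which there are $\binom{N-2}{d-2}=R_{d-2}$. This gives (E3), and (E4) since the two sets of basis elements are disjoint.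

From here to the end of Section 11, assume (E1)–(E4) for $M=N+2(l-1)$ and put $\mu=M+1=N-1+2l$ and $m=M+2=N+2l$. We must prove (E1)–(E4) for $m$, with $R^{(l)}=(1+z^2)R$ in place of $R$.

## 8. The image of $\delta$ at an odd level

**Step 1: $\operatorname{im}(\delta_\mu:H_M(d)\to H'_M(d-1))=WH_M(d-1)$.** This is the step that the conjecture asks for.

**Step 1a, upper bound.** By (13) and (14), $\operatorname{im}\delta_\mu\subset\ker(\overline W|_{H'_M})=WH_M(d-1)$.

**Step 1b, shuffles.** For the lower bound we need a way to build cycles.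

**Definition.** For $s\in S_d$, $s'\in S_{d'}$ the shuffle product is $s*s'=\sum_{I\sqcup J}s(x_I)s'(x_J)\in S_{d+d'}$, over all splittings of $\{1,\dots,d+d'\}$ with $|I|=d$, $|J|=d'$.

For example $x^a*x^b=x_1^ax_2^b+x_1^bx_2^a$, and $x^a*x^a=0$. The shuffle product is commutative and associative, $1\in S_0$ is a unit, and $Q$ is a derivation for it, because $Q$ acts on each block of variables separately. Moreover
$$I_{d,k}*S_{d'}\subset I_{d+d',k},\tag{15}$$
because
$$a_{d+d'}(s*s')=\sum_{I\sqcup J}(a_ds)(x_I)\,(a_{d'}s')(x_J)\prod_{i\in I,\,j\in J}(x_i+x_j),$$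
and every monomial of $(a_ds)(x_I)$ has an exponent $\ge k$ when $s\in I_{d,k}$.

Let $y=x^M\in S_1$ and $\gamma_r=(x_1\cdots x_r)^{2l-1}\in S_r$, $\gamma_0=1$. As $2l-1$ is odd, $(2l-2)+N=M$, and $M$ is even,
$$Q\gamma_r=y*\gamma_{r-1}\quad(r\ge1),\qquad Qy=0.\tag{16}$$
Next, for $s\in S_e$, expand $\prod_{j\ne i}(x_i+x_j)=\sum_kx_i^kw_{e-k}(x_{\hat\imath})$ in $e+1$ variables. This gives
$$y*s=\sum_ix_i^Ms(x_{\hat\imath})=\sum_{k\ge0}x^{M+k}\wedge(w_{e-k}s)\equiv x^M\wedge(w_es)=t(Ws)\pmod{I_{e+1,\mu}},\tag{17}$$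
since the terms with $k\ge1$ lie in $I_{e+1,\mu}$ by (4). So shuffling with $y$ is a lift of $tW$ to symmetric polynomials.

**Step 1c, the first attempt and its failure.** Let $s\in S_e$, $e=d-1$, represent $\alpha\in H_M(e)$. We want a cycle with $\delta_\mu$-image $W\alpha$. By (16), $Q(\gamma_1*s)=y*s+\gamma_1*Qs$. If $Qs\in I_{e,\mu}$, then by (15) and (17) $Q(\gamma_1*s)=t(Ws)$ in $\mathcal H_\mu(d)$, and we are done. But $s$ is a cycle only modulo $I_{e,M}$, and the error $Qs$ need not vanish modulo $I_{e,\mu}$; its class is measured by $\delta_\mu(\alpha)$ itself. Take $N=M=4$ (so $l=1$), $e=1$, $s=x$. Then $Qx=x^4\notin I_{1,5}$, and the attempt collapses: $\gamma_1*x=x*x=0$. Yet Section 4 found a class with $\delta$-image $Wx=x^2$, namely $w_2=x_1x_2=\gamma_2$. Here $Qx=x^4=y*1$ and $Q\gamma_2=y*\gamma_1=y*x$. So the error of $s$ is itself a shuffle with $y$, and $\gamma_2$ absorbs it. The way past the obstacle is that this always happens: by the upper bound 1a, the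 error is always of the form $tW(\cdot)$, hence a shuffle with $y$, and it can be corrected repeatedly.

**Step 1d, chains of corrections.** *Claim. Every class in $H_M(e)$, $e\ge0$, has a representative $s_0\in S_e$ for which there are $s_i\in S_{e-i}$ $(1\le i\le e)$ and $s_{e+1}=0$ with $Qs_i\equiv y*s_{i+1}\pmod{I_{e-i,\mu}}$ for $0\le i\le e$.*

Induct on $e$. For $e=0$, $Q=0$ on $S_0=F$, so any $s_0$ with $s_1=0$ will do. Let $e\ge1$ and let $s\in S_e$ represent $\alpha\in H_M(e)$. As $s$ is a cycle in $\mathcal H_M(e)$, $Qs\equiv x^M\wedge g\pmod{I_{e,\mu}}$ for some $g\in S_{e-1}$ with $[g]=\delta_\mu(\alpha)\in H'_M(e-1)$. By Step 1a with $d=e$, $\delta_\mu(\alpha)=W\alpha'$ for some $\alpha'\in H_M(e-1)$. By induction $\alpha'$ has a representative $s_1$ starting a sequence $s_1,s_2,\dots,s_{e+1}=0$ as required. Comparing representatives,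
$$g\equiv w_{e-1}s_1+Q'h\pmod{I_{e-1,M}}\quad\text{for some }h\in S_{e-1}.$$
We have $x^M\wedge I_{e-1,M}\subset I_{e,\mu}$ ($t$ is well defined) and $x^M\wedge Q'h\equiv Q(x^M\wedge h)\pmod{I_{e,\mu}}$ (by (7)). Hence, by (17) applied to $s_1\in S_{e-1}$,
$$Q(s+x^M\wedge h)\equiv x^M\wedge(g+Q'h)\equiv x^M\wedge(w_{e-1}s_1)\equiv y*s_1\pmod{I_{e,\mu}}.$$
Since $x^M\wedge h\in I_{e,M}$, the element $s_0=s+x^M\wedge h$ still represents $\alpha$. This proves the claim.

**Step 1e, lower bound.** Let $\alpha\in H_M(d-1)$, put $e=d-1$, take $s_0,s_1,\dots$ from the claim and let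
$$\Omega=\sum_{r=1}^{e+1}\gamma_r*s_{r-1}\in S_{e+1}.$$
By (16), the claim and (15) (in the form $\gamma_r*I_{e+1-r,\mu}\subset I_{e+1,\mu}$),
$$Q\Omega\equiv\sum_{r=1}^{e+1}y*\gamma_{r-1}*s_{r-1}+\sum_{r=1}^{e+1}\gamma_r*y*s_r=y*s_0\equiv t(Ws_0)\pmod{I_{e+1,\mu}}.$$
Indeed the terms $r=2,\dots,e+1$ of the first sum cancel the terms $r=1,\dots,e$ of the second, the last term of the second is $0$ because $s_{e+1}=0$, and $\gamma_0=1$. So $\mathrm{res}\,\Omega$ is a cycle in $(\mathcal H_M(d),Q)$ with lift $\Omega$, and $\delta_\mu[\mathrm{res}\,\Omega]=[Ws_0]=W\alpha$. This proves Step 1.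

**Dimensions at level $\mu$.** By Step 1 and (E3), $\operatorname{rank}(\delta_\mu$ on $H_M(d))=R_{d-1}$. By (9) for $(T)_\mu$,
$$H_\mu(z)=(1+z)^2R+z(1+z^2)R-2zR=(1+z)(1+z^2)R=(1+z)R^{(l)},\tag{18}$$
and $H'_\mu(z)=(1+z)R^{(l)}$ by duality, as $\mu$ is odd.

## 9. The other three connecting maps at the odd level

**Step 2.** We determine $\beta_\mu$ by a count, and then $\beta'_\mu$ and $\delta'_\mu$ by adjointness.

Let $g$ represent $\beta_\mu(b)\in H'_M(d)$, with $w(g)=Q\tilde e$. Then $Wg=\mathrm{res}\,w(g)=Q\,\mathrm{res}\,\tilde e$ is exact, so $\operatorname{im}\beta_\mu\subset\ker(W|_{H'_M})=\overline WH_M(d)$ by (14). By (9) for $(B)_\mu$ and (18), $2\operatorname{rank}\beta_\mu$ is the coefficient of $z^d$ in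
$$(1+z^2)R+z(1+z)^2R-(1+z)(1+z^2)R=2z^2R .$$
So $\operatorname{rank}\beta_\mu=R_{d-2}=\dim\overline WH_M(d)$, and
$$\operatorname{im}(\beta_\mu:H_M(d-1)\to H'_M(d))=\overline WH_M(d).\tag{19}$$
By (d) of Section 6 the kernel of an adjoint is the annihilator of the image, so by (14), in $H'_M$,
$$\ker\beta'_\mu=(\operatorname{im}\delta_\mu)^\perp=(WH_M)^\perp=\overline WH_M,\qquad\ker\delta'_\mu=(\operatorname{im}\beta_\mu)^\perp=(\overline WH_M)^\perp=WH_M.\tag{20}$$
Also $\operatorname{rank}(\beta'_\mu:H'_M(d-1)\to H_M(d))=\operatorname{rank}\delta_\mu=R_{d-1}$.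

## 10. Deforming $x^m$ to $x^{m-2}(x+1)^2$

At the even level $m$, (9) for $(T)_m$ gives an upper bound for $H_m(z)$. The matching lower bound comes from the following lemma, in which $m$ is any integer $\ge3$.

**Lemma 3.** For $m\ge3$ and all $d$, $\dim H_m(d)\ge\dim H_{m-2}(d)+\dim H_{m-2}(d-2)$.

The idea is to deform the relation $x^m=0$ to $f(x)=0$ with $f=x^m+x^{m-2}=x^{m-2}(x+1)^2$. The deformed ring splits according to how many of the $x_i$ are "near $1$", and homology can only drop under deformation. For $d=1$ this reads as follows. The ring $F[x]/f$ with $Qx^k=kx^{k+N-1}$ is the product of $F[x]/x^{m-2}$ and $F[x]/(x+1)^2$. In the second factor $x^2=1$, so $Q1=0$, $Qx=x^N=1$, and its homology is zero. So $\dim H_m(1)\ge\dim H_{m-2}(1)$.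

*Proof.* Let $d\ge0$; for $d<0$ there is nothing to prove.

**Step A: the deformed ring with its differential.** Let $V_f=F[x]/f$, $J=\{s\in S_d:a_ds\in(f(x_1),\dots,f(x_d))\}$, an ideal of $S_d$, and $B=S_d/J$. Modulo 2 we have $xf'=mf$, so $Qf=x^Nf'=m\,x^{N-1}f$, and $Q$ preserves the ideal $(f(x_1),\dots,f(x_d))$. Since $a_dQs=Q(a_ds)+c_da_ds$, $Q$ preserves $J$. So $Q$ acts on the ring $B$ as a derivation with $Q^2=0$.

**Step B: $B$ as a module of norms.** For a finite-dimensional $F[x]$-module $V$ let $A^d(V)\subset V^{\otimes d}$ be the image of $\mathrm{Nm}=\sum_{\pi\in\Sigma_d}\pi$. The space $V^{\otimes d}$ is a module over $F[x_1,\dots,x_d]$, and $\mathrm{Nm}$ is $S_d$-linear. It kills tensors with two equal factors, as the terms cancel in pairs. For a basis of $V$ and a $d$-subset $K$ of it, with corresponding tensor $e_K$, $\mathrm{Nm}(e_K)$ is a sum of distinct basis tensors, and different $K$ give disjoint supports. So the $\mathrm{Nm}(e_K)$ form a basis of $A^d(V)$,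 and $\dim A^d(V)=\binom{\dim V}d$. Now $F[x_1,\dots,x_d]/(f(x_i))=V_f^{\otimes d}$, and $s\mapsto a_ds$ has kernel $J$ as a map $S_d\to V_f^{\otimes d}$. Its image is the image of $a_dS_d$, the span of all $\alpha_v=\mathrm{Nm}(x^v)$, which is $A^d(V_f)$. So $B\cong A^d(V_f)$ as $S_d$-modules, and $\dim B=\binom md$.

**Step C: $\dim H_m(d)\ge\dim H(B,Q)$.** Let $B_{\le r}$ be the image in $B$ of the elements of $S_d$ of degree $\le r$. Then $\operatorname{gr}B=S_d/\operatorname{lead}(J)$, where $\operatorname{lead}(J)$ is the ideal spanned by the top-degree forms of elements of $J$. If $k=\max K\ge m$, let $K^-$ be $K$ with $k$ replaced by $k-2$. Since $x^k+x^{k-2}=x^{k-m}f$, we have $\alpha_K+\alpha_{K^-}\in(f(x_1),\dots,f(x_d))$, so $[K]+[K^-]\in J$. As $[K^-]$ is zero or of lower degree, $[K]\in\operatorname{lead}(J)$. So $I_{d,m}\subset\operatorname{lead}(J)$. Both quotients have dimension $\binom md$, so equality holds and $\operatorname{gr}B=\mathcal H_m(d)$. The operator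 $Q$ maps $B_{\le r}$ to $B_{\le r+N-1}$ and induces on $\operatorname{gr}B=\mathcal H_m(d)$ the operator $Q$; call the latter $\operatorname{gr}Q$. Choose $b_1,b_2,\dots\in B$ lifting homogeneous $\bar b_1,\bar b_2,\dots$ such that the $(\operatorname{gr}Q)\bar b_i$ form a basis of $\operatorname{im}(\operatorname{gr}Q)$. If a nontrivial combination of the $Qb_i$ vanished, its part of highest degree would be a nontrivial relation between the $(\operatorname{gr}Q)\bar b_i$. So the $Qb_i$ are independent, and $\operatorname{rank}(\operatorname{gr}Q)\le\operatorname{rank}Q$. Hence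
$$\dim H_m(d)=\tbinom md-2\operatorname{rank}(\operatorname{gr}Q)\ge\tbinom md-2\operatorname{rank}Q=\dim H(B,Q).$$

**Step D: splitting $B$.** We have $V_f=V^0\oplus V^1$ with $V^0=F[x]/x^{m-2}$ and $V^1=F[x]/(x+1)^2$. An element of $A^d(V_f)$ is $\Sigma_d$-invariant, so it is determined by its components in $(V^0)^{\otimes(d-j)}\otimes(V^1)^{\otimes j}$, $0\le j\le d$. Take a basis of $V_f$ adapted to the splitting. If $K=K_0\sqcup K_1$ with $K_1$ of size $j$ in $V^1$, then the only nonzero one of these components of $\mathrm{Nm}(e_K)$ is $\mathrm{Nm}(e_{K_0})\otimes\mathrm{Nm}(e_{K_1})$. So taking components gives an isomorphism of $S_d$-modules $A^d(V_f)\cong\bigoplus_jA^{d-j}(V^0)\otimes A^j(V^1)$, where $j\le\min(2,d)$ since $\dim V^1=2$. Hence $B=\bigoplus_jB_j$ with ideals $B_j$ and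
$$\dim B_j=\binom{m-2}{d-j}\binom2j.$$
So $B$ is a product of rings, with idempotents $\varepsilon_j\in B_j$ summing to $1$. Since $Q\varepsilon_j=Q(\varepsilon_j^2)=2\varepsilon_jQ\varepsilon_j=0$, each $B_j=\varepsilon_jB$ is a subcomplex, and $H(B)=\bigoplus_jH(B_j)$.

**Step E: recognizing the factors.** On $(V^0)^{\otimes(d-j)}\otimes(V^1)^{\otimes j}$ the commuting operators $x_i$ ($i\le d-j$) and $x_i+1$ ($i>d-j$) are nilpotent. So $\prod_i(1+x_iT)$ acts as $(1+T)^j$ modulo nilpotents; that is, $w_k-\binom jk$ is nilpotent on $B_j$ for $1\le k\le d$. For $j\le\min(2,d)$ the tuples $\bigl(\binom jk\bmod2\bigr)_{1\le k\le d}$ are distinct: they are $(0,0,0,\dots)$, $(1,0,0,\dots)$, $(0,1,0,\dots)$ for $j=0,1,2$.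

Consequently: *let $C\ne0$ be a ring and $B\to C$ a ring map such that for some $i\le\min(2,d)$ all $w_k-\binom ik$, $1\le k\le d$, are nilpotent in $C$. Then $B\to C$ factors through $B_i$.* For $j\ne i$ choose $k$ with $\binom jk\not\equiv\binom ik$. Some power of $w_k-\binom jk$ kills $\varepsilon_j$, while in $C$ the element $w_k-\binom jk$ is a nilpotent plus $1$, hence a unit. So $\varepsilon_j\mapsto0$.

**Step F: $B_0\cong\mathcal H_{m-2}(d)$.** As $x^{m-2}$ divides $f$, if $s\in J$ then every monomial of $a_ds$ has an exponent $\ge m-2$. So $J\subset I_{d,m-2}$, and $B\to\mathcal H_{m-2}(d)$ is a surjective ring map commuting with $Q$. If the target is nonzero, all $w_k$ ($k\ge1$) are nilpotent in it for degree reasons, so the map factors through $B_0$. Both have dimension $\binom{m-2}d$, so $B_0\cong\mathcal H_{m-2}(d)$ as complexes; if $d>m-2$, both are zero.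

**Step G: $B_2\cong\mathcal H_{m-2}(d-2)$, for $d\ge2$.** Let $\phi:S_d\to S_{d-2}$, $\phi(s)=s(x_1,\dots,x_{d-2},1,1)$. It commutes with $Q=\sum_ix_i^N\partial_i$: the last two variables contribute $\partial_{d-1}s+\partial_ds$ at $x_{d-1}=x_d=1$, and by symmetry the two derivatives agree where $x_{d-1}=x_d$, so the sum vanishes. As $(1+T)^2=1+T^2$, $\phi(w_k)=w_k+w_{k-2}$ (with $w_{-1}=0$), so $\phi$ is onto.

We claim $\phi(J)\subset I_{d-2,m-2}$. Let $s\in J$ and $A'=F[x_1,\dots,x_{d-2}]/(x_i^{m-2})$, and substitute $x_{d-1}=1+P$, $x_d=1+P'$, with values in $A'[P,P']/(P^2,P'^2)$. All $f(x_i)$ vanish there: for $i\le d-2$ because $x_i^{m-2}=0$, and for the last two because $(x+1)^2$ becomes $P^2$ or $P'^2$. So $a_ds$ vanishes there. On the other hand $a_ds=(P+P')G$ with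
$$G=a_{d-2}\prod_{i\le d-2}(x_i+1+P)(x_i+1+P')\;s(x_1,\dots,x_{d-2},1+P,1+P'),$$
which is symmetric in $P,P'$. So $G=g_0+g_1(P+P')+g_2PP'$ with $g_i\in A'$. Since $(P+P')^2=0$ and $(P+P')PP'=0$, we get $(P+P')G=g_0(P+P')$. Hence $g_0=a_{d-2}\prod_{i\le d-2}(x_i+1)^2\,\phi(s)=0$ in $A'$. Each $x_i+1$ is a unit in $A'$, so $a_{d-2}\phi(s)=0$ in $A'$; that is, every monomial of $a_{d-2}\phi(s)$ has an exponent $\ge m-2$, and $\phi(s)\in I_{d-2,m-2}$.

So $\phi$ induces a surjective ring map $B\to\mathcal H_{m-2}(d-2)$ commuting with $Q$. It sends $w_k-\binom2k$ to $w_1$ for $k=1$, to $w_2+1-1=w_2$ for $k=2$, and to $w_k+w_{k-2}$ for $k\ge3$. These are sums of elements of positive degree, hence nilpotent. If the target is nonzero, the map factors through $B_2$. Both have dimension $\binom{m-2}{d-2}$, so $B_2\cong\mathcal H_{m-2}(d-2)$ as complexes (both are zero if $d>m$).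

**Step H.** By Steps C, D, F and G, $\dim H_m(d)\ge\dim H(B)\ge\dim H(B_0)+\dim H(B_2)=\dim H_{m-2}(d)+\dim H_{m-2}(d-2)$; for $d<2$ there is no $B_2$, and the last term is $0$. $\square$

## 11. From the odd level $\mu$ to the even level $m$

We return to $m=M+2=\mu+1$.

**Step 3: (E1) at level $m$, and $\delta_m=0$, $\beta_m=0$.** By (9) for $(T)_m$ and (18), coefficientwise $H_m(z)\le H_\mu(z)+zH'_\mu(z)=(1+z)^2R^{(l)}$. By Lemma 3 and (E1) for $M$, $H_m(z)\ge(1+z^2)H_M(z)=(1+z)^2R^{(l)}$. So equality holds, and $\delta_m=0$. In $(B)_m$ the outer terms also add up to $H'_\mu+zH_\mu=(1+z)^2R^{(l)}$, so $\beta_m=0$. Therefore, on homology,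
$$\mathrm{res}:H_m(d)\to H_\mu(d)\ \text{and}\ \rho:H_m(d)\to H_\mu(d-1)\ \text{are onto},\qquad w:H'_\mu(d)\to H_m(d)\ \text{is injective}.\tag{21}$$

**Step 4: $\operatorname{rank}(\beta'_m:H'_\mu(f)\to H_\mu(f+1))=R^{(l)}_f$.** This rank controls $H'_m$. We compare $\beta'_m$ with the maps at level $\mu$ in two ways. By (10), $\mathrm{res}$ maps $(B')_m$ to $(B')_\mu$. Also by (10), $t$ maps $(B)_\mu$ with $d=f$ to $(B')_m$ with $d=f+1$; the differentials match because $t$ interchanges $Q$ and $Q'$. Naturality of connecting maps gives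
$$\mathrm{res}\circ\beta'_m=\beta'_\mu\circ\mathrm{res}:H'_\mu(f)\to H_M(f+1),\qquad\beta'_m\circ t=t\circ\beta_\mu:H_M(f-1)\to H_\mu(f+1).$$
Let $X_0=tH_M(f-1)$. By $(T')_\mu$ this is $\ker(\mathrm{res}:H'_\mu(f)\to H'_M(f))$, and by (20) $\mathrm{res}(H'_\mu(f))=\ker\delta'_\mu=WH_M(f)$, of dimension $R_f$. On $WH_M(f)$ the map $\beta'_\mu$ is injective, since $\ker\beta'_\mu=\overline WH_M(f)$ meets it in $0$ by (E4). So if $\beta'_mu=0$, then $\beta'_\mu(\mathrm{res}\,u)=0$, hence $\mathrm{res}\,u=0$ and $u\in X_0$. Thus $\ker\beta'_m\subset X_0$ and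
$$\operatorname{rank}\beta'_m=\dim H'_\mu(f)-\dim\ker(\beta'_m|_{X_0})=R_f+\dim\beta'_m(X_0).$$
By the second identity and (19), $\beta'_m(X_0)=t(\operatorname{im}\beta_\mu)=t(\overline WH_M(f))$. By $(T)_\mu$ and Step 1, the kernel of $t:H'_M(f)\to H_\mu(f+1)$ is $\operatorname{im}\delta_\mu=WH_M(f)$, which meets $\overline WH_M(f)$ in $0$. So $\dim\beta'_m(X_0)=R_{f-2}$, and $\operatorname{rank}\beta'_m=R_f+R_{f-2}=R_f^{(l)}$.

**Step 5: (E2) at level $m$.** By (9) for $(B')_m$ and Step 4,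
$$H'_m(z)=(1+z)R^{(l)}+z(1+z)R^{(l)}-2zR^{(l)}=(1+z^2)R^{(l)}.$$

**Step 6: (E3) at level $m$.** The map $W:H_m(d)\to H'_m(d)$ is $\mathrm{res}:H_m(d)\to H_\mu(d)$, which is onto by (21), followed by $w:H_\mu(d)\to H'_m(d)$. By $(B')_m$ the kernel of the latter is $\operatorname{im}(\beta'_m:H'_\mu(d-1)\to H_\mu(d))$, of dimension $R^{(l)}_{d-1}$. So $\dim WH_m(d)$ is the coefficient of $z^d$ in $(1+z)R^{(l)}-zR^{(l)}=R^{(l)}$. Likewise $\overline W$ is $\rho:H_m(d)\to H_\mu(d-1)$, onto by (21), followed by $t:H_\mu(d-1)\to H'_m(d)$. By $(T')_m$ the kernel of the latter is $\operatorname{im}(\delta'_m:H'_\mu(d)\to H_\mu(d-1))$. By (d) of Section 6 the rank of this map equals that of $\beta'_m:H'_\mu(d-1)\to H_\mu(d)$, which is $R^{(l)}_{d-1}$. So $\dim\overline WH_m(d)$ is the coefficient of $z^d$ in $z(1+z)R^{(l)}-zR^{(l)}=z^2R^{(l)}$.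

**Step 7: (E4) at level $m$.** We show that $W$ is injective on $WH_m(d)$; as $W\overline W=0$, this suffices. By (10), $W^2=w\,\mathrm{res}\,w\,\mathrm{res}=w\,w\,\mathrm{res}\,\mathrm{res}$, so on homology $W^2:H_m(d)\to H_m(d)$ is the composite
$$H_m(d)\xrightarrow{\mathrm{res}^2}H_M(d)\xrightarrow{w}H'_\mu(d)\xrightarrow{w}H_m(d).$$
As $H_m(d)\to H_\mu(d)$ is onto, the image of the first map is $\mathrm{res}(H_\mu(d))=\ker\delta_\mu$, of dimension $\dim H_M(d)-R_{d-1}$. By $(B')_\mu$ the second map has kernel $\operatorname{im}(\beta'_\mu:H'_M(d-1)\to H_M(d))$, of dimension $R_{d-1}$ by Step 2. The third is injective by (21). So $\dim W^2H_m(d)\ge\dim H_M(d)-2R_{d-1}$, which is the coefficient of $z^d$ in $(1+z)^2R-2zR=(1+z^2)R=R^{(l)}$. Thus $\dim W^2H_m(d)\ge R^{(l)}_d=\dim WH_m(d)$ by Step 6, so $W:H'_m(d)\to H_m(d)$ is injective on $WH_m(d)$. If $u\in WH_m(d)\cap\overline WH_m(d)$, then $Wu=0$ by (11), so $u=0$.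

This completes the induction: (E1)–(E4) hold for all even $M\ge N$, and Steps 1–7 apply for every $l\ge1$.

## 12. Proof of Theorem 1

**Part 1.** Let $m=N-1+2l$ with $l>0$. Then $m=\mu=M+1$ with $M=N+2(l-1)$, and $\delta$ is $\delta_\mu:H_M(d)\to H'_M(d-1)$. By Step 1, $\operatorname{im}\delta=WH_M(d-1)$, the image of multiplication by $w_{d-1}$. By (E3) for $M$,
$$k_n^\delta(d,m)=R^{(l-1)}_{d-1}=\sum_{i\ge0}\binom{2^{n+1}-2}{d-1-2i}\binom{l-1}i .$$
So the conjecture is true.

**Part 2.** For $m\le N$, $Q=0$ on $H^*(\operatorname{Gr}_d(\mathbb R^m))$ by Lemma 2, so $\delta=0$. For $m>N$ even, $m=N+2l$ with $l\ge1$, and $\delta_m=0$ by Step 3.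

**Part 3.** $H_{N-1}(z)=(1+z)^{N-1}$ by Lemma 2. For $l\ge1$, $H_{N-1+2l}(z)=(1+z)R^{(l)}=(1+z)^{N-1}(1+z^2)^l$ by (18). For $l\ge0$, $H_{N+2l}(z)=(1+z)^2R^{(l)}=(1+z)^N(1+z^2)^l$ by (E1).

**Part 4.** By Section 4, $\widetilde H^*(C_d(\mathbb R^m);Q_n)\cong H'_{m-1}(d-1)$. If $m=N-1+2l$ with $l\ge1$, then $m-1=N+2(l-1)$, and (E2) gives $H'_{m-1}(z)=(1+z^2)R^{(l-1)}=R^{(l)}$. If $m=N+2l$ with $l\ge1$, then $m-1=N-1+2l$, and $H'_{m-1}(z)=(1+z)R^{(l)}=(1+z)^{N-1}(1+z^2)^l$ by (18) and the line after it. If $m=N$, then on $\mathcal H_{N-1}$ we have $Q=0$ by Lemma 2, and $p_{N-1}=0$ because every term of $p_{N-1}[K]$ in (3) has an entry $k_i+N-1\ge N-1$. So $Q'=0$ and $H'_{N-1}(z)=(1+z)^{N-1}$. Taking the coefficient of $z^{d-1}$ in each case gives the stated sums. $\blacksquare$
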